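\title{A bijection between subsets with prescribed sum and binary necklaces}

\begin{abstract}
We construct an explicit bijection from the $k$-element subsets of $\{1,\dots,n\}$ with sum congruent to $r$ modulo $n$ to the binary necklaces of length $n$ with $k$ ones whose repetition number divides $r$, under each of five conditions on $n,k,r$ for which the two sets are known to have the same size. It comes from a bijection that is valid for all $n,k,r$ once the sum is corrected by $\binom k2$. The construction is a recursion over the prime factors of $n$; it uses only division with remainder, the Chinese remainder theorem and least rotations. We also show that the five conditions are exactly the cases of equality, and we compute the discrepancy in all other cases.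
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{Subsets and necklaces}
Let $n\ge1$, $0\le k\le n$ and $0\le r<n$ be integers, and let $[n]=\{1,\dots,n\}$. Let $\bar S_r(n,k)$ be the set of $k$-element subsets of $[n]$ whose sum of elements is congruent to $r$ modulo $n$.

A \emph{necklace} of length $n$ is an equivalence class of binary words of length $n$ under cyclic rotation; $[w]$ denotes the necklace of the word $w$. A word is \emph{primitive} if all of its rotations are distinct. Every word of length $n$ is a power $u^m$ of a primitive word $u$ of length $n/m$, and the number $m$, which depends only on the necklace, is its \emph{repetition number}. Let $N(n,k)$ be the set of necklaces of length $n$ with $k$ ones, and let $N_r(n,k)$ be the set of those whose repetition number divides $r$. Thus $N_0(n,k)=N(n,k)$, and $N_1(n,k)$ is the set of primitive necklaces.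

We identify a subset of $[n]$ with its indicator word $w=w(1)\cdots w(n)$, and we view $w$ as a function $\mathbb Z_n\to\{0,1\}$, so that position $n$ is $0\in\mathbb Z_n$. Let $|w|$ be the number of ones (the \emph{weight}), let $W(n,k)$ be the set of words of length $n$ and weight $k$, and let $s(w)\in\mathbb Z_n$ be the sum of the positions of the ones. The rotation $c$ is defined by $(cw)(x)=w(x-1)$. It moves every one forward by one step, so
\begin{equation}\label{eq:shift}
s(c^aw)=s(w)+a|w|\qquad\text{in }\mathbb Z_n .
\end{equation}
Necklaces are the orbits of $c$. The repetition number $m$ of $w$ is the order of the stabilizer of $w$ in $\langle c\rangle\cong\mathbb Z_n$, the orbit has $n/m$ elements, and $m$ divides both $n$ and $|w|$. Since $m\mid n$, the condition $m\mid j$ makes sense for $j\in\mathbb Z_n$, and so does $N_j(n,k)$.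

Why compare $\bar S_r(n,k)$ with $N_r(n,k)$? If $\gcd(n,k)=1$, every necklace in $N(n,k)$ is primitive, and by \eqref{eq:shift} its $n$ words have $n$ different sums; so $A\mapsto[A]$ is a bijection $\bar S_r(n,k)\to N(n,k)=N_r(n,k)$. In general, a necklace with repetition number $m$ has $n/m$ words and lies in $N_r(n,k)$ for exactly $n/m$ values of $r$. Hence $\sum_r|N_r(n,k)|=\binom nk=\sum_r|\bar S_r(n,k)|$, and one may guess that the two sums agree term by term. Two examples show what stands in the way.

For $n=6$, $k=3$, $r=1$ the guess is correct but the obvious map fails. The set $N_1(6,3)$ consists of $[000111]$, $[001011]$, $[001101]$, and $\bar S_1(6,3)$ consists of $\{1,2,4\}$, $\{3,4,6\}$, $\{2,5,6\}$. These three subsets are rotations of one another.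

For $n=4$, $k=2$ the guess is false. The necklaces are $[0011]$ with $m=1$ and $[0101]$ with $m=2$, so $|N_r(4,2)|=2,1,2,1$ for $r=0,1,2,3$. The subsets $\{1,2\},\{1,3\},\{1,4\},\{2,3\},\{2,4\},\{3,4\}$ have sums $3,0,1,1,2,3$ modulo $4$, so $|\bar S_r(4,2)|=1,2,1,2$. A shift of the sum by $1$ repairs the equality.

\subsection*{The problem}
Let $\nu_2$ be the $2$-adic valuation, with $\nu_2(0)=\infty$, and write $n=2^{\nu_2(n)}n_1$ with $n_1$ odd. It is known, from generating functions and character sums and not from a bijection, that $|\bar S_r(n,k)|=|N_r(n,k)|$ whenever one of the following conditions holds: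
\begin{enumerate}
\item[(a)] $n$ is odd;
\item[(b)] $k$ is odd;
\item[(c)] $\nu_2(n)<\nu_2(k)$ (this includes $k=0$);
\item[(d)] $\nu_2(k)\ge\nu_2(r)+2$;
\item[(e)] $k=n$ and $n_1$ does not divide $r$.
\end{enumerate}
For $r=0$ the conditions reduce to (a), (b), (c). For $r=1$ they read: $n$ odd, $k$ odd, $\nu_2(n)<\nu_2(k)$, $4\mid k$, or $k=n$ even and greater than $2$. The problem, which we take from Dougherty-Bliss and Elizalde \cite{DBE}, is to find a bijection between $\bar S_r(n,k)$ and $N_r(n,k)$ under these conditions: an explicit map, uniform in $n,k,r$ and defined directly from the subset or the necklace, that relies neither on the equality of cardinalities nor on an enumeration of the two sets.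

\subsection*{Results}
The shift seen for $n=4$, $k=2$ is $\binom k2$. A second test is the word $1^n$: its necklace lies in $N_j(n,n)$ only for $j=0$, its sum $\binom{n+1}2$ is not $0$ in $\mathbb Z_n$ when $n$ is even, but $\binom{n+1}2+\binom n2=n^2$ always is. We therefore define the \emph{corrected sum}
\[
\hat s(w)=s(w)+\tbinom{|w|}2\in\mathbb Z_n,\qquad X_j(n,k)=\{w\in W(n,k):\hat s(w)=j\}.
\]

For the recursion we also need a statistic on words that realizes the sets $N_j(n,k)$. The \emph{base point} $o$ of a necklace is its lexicographically least word. If the necklace has repetition number $m$, each of its words is $c^xo$ for a unique $x\in\mathbb Z_{n/m}$, and we define the \emph{phase} $\operatorname{ph}(c^xo)=mx\in\mathbb Z_n$. The map $x\mapsto mx$ is a bijection from $\mathbb Z_{n/m}$ to the multiples of $m$ in $\mathbb Z_n$. So a necklace contains a word of phase $j$ if and only if $m\mid j$, and then exactly one; that is, $w\mapsto[w]$ is a bijection from the words of phase $j$ in $W(n,k)$ to $N_j(n,k)$. This gives the equivalence in the first theorem.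

\begin{theorem}\label{thm:main}
For all $n\ge1$, $0\le k\le n$ and $j\in\mathbb Z_n$, the recursion of Sections~\ref{sec:blocks}--\ref{sec:end} defines an explicit bijection $\varphi_j:X_j(n,k)\to N_j(n,k)$. Equivalently, the map $\Phi$ that sends $w$ to the word of phase $j=\hat s(w)$ in the necklace $\varphi_j(w)$ is a bijection $W(n,k)\to W(n,k)$ with $\operatorname{ph}(\Phi(w))=\hat s(w)$.
\end{theorem}

\begin{theorem}\label{thm:problem}
For $A\in\bar S_r(n,k)$ put $\Theta_r(A)=\varphi_j(c^aA)$, where
\begin{itemize}
\item $a=-\frac{k-1}2$ and $j=r$ if $k$ is odd;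
\item $a=-\frac k2+\frac{n_1+1}2$ and $j=r$ if $k$ is even and $\nu_2(n)<\nu_2(k)$;
\item $a=-\frac k2$ and $j=r-\frac k2$ otherwise.
\end{itemize}
For all $n,k,r$, the map $\Theta_r$ is a bijection $\bar S_r(n,k)\to N_j(n,k)$. If one of \textup{(a)--(e)} holds, then $N_j(n,k)=N_r(n,k)$, so $\Theta_r$ is a bijection $\bar S_r(n,k)\to N_r(n,k)$.
\end{theorem}

\begin{theorem}\label{thm:converse}
If none of \textup{(a)--(e)} holds, then $|\bar S_r(n,k)|\ne|N_r(n,k)|$. Precisely, let $v=\nu_2(k)$, so that $1\le v<\infty$, and let $D$ be the set of necklaces in $N(n,k)$ whose repetition number $m$ has $\nu_2(m)=v$ and odd part dividing $r$. Then $D\ne\emptyset$, either $\nu_2(r)=v-1$ or $\nu_2(r)\ge v$, and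
\[
|\bar S_r(n,k)|=\begin{cases}|N_r(n,k)|+|D|&\text{if }\nu_2(r)=v-1,\\ |N_r(n,k)|-|D|&\text{if }\nu_2(r)\ge v.\end{cases}
\]
\end{theorem}

For $n=4$, $k=2$ we have $v=1$ and $D=\{[0101]\}$, which gives $2=1+1$ for odd $r$ and $1=2-1$ for even $r$, as found above. Theorems~\ref{thm:problem} and~\ref{thm:converse} are deduced from Theorem~\ref{thm:main} in Section~\ref{sec:sum}.

\section{The case $n=4$, $k=2$}\label{sec:four}

A word of length $n=pn'$ splits into $p$ words of length $n'$ in two ways: into consecutive blocks, which suits the sum, and into interleaved strands, which suits the rotation. The bijection takes the blocks of a word, changes them, and uses them as the strands of a necklace. We show this for $n=4$, $k=2$, $p=2$. Here $\hat s=s+1$, so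
\[
X_0=\{1100,0011\},\quad X_1=\{1010\},\quad X_2=\{0110,1001\},\quad X_3=\{0101\},
\]
while $N_0=N_2=\{[0011],[0101]\}$ and $N_1=N_3=\{[0011]\}$.

\emph{The sum.} Cut the word into two halves. Modulo $2$, the sum is the sum of the sums of the halves. If the halves differ, let $i$ be the first position where they differ; exchanging the letters in positions $i$ and $i+2$ changes the sum by $2$ modulo $4$. Make this exchange if needed so that the one lies in the first half, and then forget the order of the halves:
\[
1100\mapsto\{11,00\},\qquad 0011\mapsto\{10,01\},\qquad 0110\mapsto\{11,00\},\qquad 1001\mapsto\{10,01\}.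
\]
Nothing is lost if $j$ is known: order the pair so that the first half has a one in position $i$, then make the exchange or not, whichever gives $\hat s=j$. So each of $X_0$ and $X_2$ is in bijection with the two unordered pairs. The words $1010$ and $0101$, whose halves agree, are kept as they are. At this point the general construction applies the map $\Phi$ for length $2$ to each half. That map is the identity, because $\hat s$ and $\operatorname{ph}$ both take the values $0,0,1,0$ on $00,01,10,11$.

\emph{The rotation.} Split the word into the letters in even positions and the letters in odd positions. A rotation exchanges these two strands and rotates one of them, so the unordered pair of their necklaces is an invariant of the necklace. It is $\{[00],[11]\}$ for $[0101]$ and $\{[01],[01]\}$ for $[0011]$.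

\emph{The matching.} Compare the necklaces of the halves with the necklaces of the strands. The pair $\{11,00\}$, which occurs for $j=0$ and $j=2$, goes to $[0101]$. The pair $\{10,01\}$ (for $j=0,2$) and the words $1010$ (for $j=1$) and $0101$ (for $j=3$) have both halves in $[01]$ and go to $[0011]$. In particular $\varphi_0(1100)=[0101]$ and $\varphi_0(0011)=[0011]$. The map does not respect periodicity: the primitive word $1100$ goes to a periodic necklace, and the periodic word $1010$ goes to a primitive one.

Here a given $j$ and a given pair of short necklaces leave at most one object on each side. In general many objects remain. They are solutions of a linear congruence on one side and orbits of a translation on the other, and Sections~\ref{sec:nonconstant} and~\ref{sec:constant} match them by arithmetic.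

\section{The sum: blocks and rows}\label{sec:blocks}

\subsection*{Conventions}
For a $p$-tuple let $\kappa(x_0,\dots,x_{p-1})=(x_{p-1},x_0,\dots,x_{p-2})$; a \emph{$\kappa$-class} is an orbit of $\kappa$. A tuple is \emph{constant} if all of its entries are equal. For $p$ prime the stabilizer of a tuple in $\langle\kappa\rangle\cong\mathbb Z_p$ is everything or trivial, so a nonconstant tuple has $p$ distinct rotations. Put $\mathbf 1=(1,\dots,1)$. Elements of $\mathbb Z_d$ are represented in $[0,d)$ when they are compared or when floors are taken. We use two elementary facts.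
\begin{enumerate}
\item[(F1)] If $g=\gcd(a,M)$, then $ax\equiv b\pmod M$ has a solution if and only if $g\mid b$, and the solutions then form one residue class modulo $M/g$.
\item[(F2)] If $d=qG$, a residue class modulo $q$ has exactly one element in each window $[aq,(a+1)q)$, $0\le a<G$. So $x\mapsto\lfloor x/q\rfloor$ is a bijection from its elements in $\mathbb Z_d$ to $\{0,\dots,G-1\}$.
\end{enumerate}

\subsection*{The recursion}
For $n=1$ the map $\varphi_0$ sends a word to its necklace. Let $n>1$, let $p$ be the smallest prime factor of $n$, and let $n'=n/p$. (The proof works for any prime factor; the smallest is taken to fix the map.) Rotation and phase in length $n'$ are written $c'$ and $\operatorname{ph}'$. By recursion we have a weight-preserving bijection $\Phi'$ of the set of all words of length $n'$ with $\operatorname{ph}'(\Phi'(u))=\hat s(u)$ in $\mathbb Z_{n'}$. Fix $k$ and $j\in\mathbb Z_n$.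

Cut $w\in W(n,k)$ into consecutive \emph{blocks} of length $n'$, $w=u_0u_1\cdots u_{p-1}$, and write the blocks as the columns of an array. For $i\in[n']$ the $i$-th \emph{row} is $\rho_i=(u_0(i),\dots,u_{p-1}(i))$. Put $h_i=\sum_b\rho_i(b)$ and $\sigma_i=\sum_bb\,\rho_i(b)\in\mathbb Z_p$. Letter $i$ of $u_b$ is in position $i+n'b$ of $w$, so
\begin{equation}\label{eq:rows}
s(w)=\sum_iih_i+n'\sum_i\sigma_i\ \text{ in }\mathbb Z_n,\qquad s(w)\equiv\sum_iih_i\equiv\sum_bs(u_b)\pmod{n'}.
\end{equation}
The condition $\hat s(w)=j$ in $\mathbb Z_n$ is thus a condition modulo $n'$, additive in the blocks, together with a condition on one further digit $\sum_i\sigma_i\in\mathbb Z_p$. The recursion knows nothing about that digit. On the other hand, the necklace side will come with a quotient by $\kappa$, so we want to trade the digit for this quotient. Passing to the $\kappa$-class of $(u_0,\dots,u_{p-1})$ does not do this: $\kappa$ acts on the blocks as $c^{n'}$ and adds $n'k$ to the sum, which is $0$ in $\mathbb Z_n$ when $p\mid k$. Rotating a single row always works. The rotation $\rho_i\mapsto\kappa\rho_i$ fixes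 $h_i$ and replaces $\sigma_i$ by $\sigma_i+h_i$. If the row is nonconstant, then $0<h_i<p$, so $h_i$ is a unit modulo the prime $p$, and $\sigma_i$ takes each value in $\mathbb Z_p$ exactly once on the $p$ rotations of the row.

A tuple $u=(u_0,\dots,u_{p-1})$ is nonconstant if and only if some row is nonconstant. Let then $i_1$ be the least index of a nonconstant row, and let $u^*$ be obtained from $u$ by rotating row $i_1$ alone so that $\sigma_{i_1}=0$.

\begin{lemma}\label{lem:row}
The map that sends $u$ to the $\kappa$-class of $u^*$ is a bijection from the nonconstant tuples $u$ of total weight $k$ with $\hat s(u_0\cdots u_{p-1})=j$ in $\mathbb Z_n$ to the $\kappa$-classes of nonconstant tuples $u$ of total weight $k$ with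
\begin{equation}\label{eq:modn'}
\sum_bs(u_b)+\tbinom k2\equiv j\pmod{n'}.
\end{equation}
\end{lemma}

\begin{proof}
Rotating a row changes neither the numbers $h_i$ nor the index $i_1$ nor, by \eqref{eq:rows}, the left side of \eqref{eq:modn'}. The shift $\kappa$ of a tuple rotates all rows at once. So \eqref{eq:modn'} is a condition on $\kappa$-classes, and the map takes values in the stated set.

For the inverse, take a class satisfying \eqref{eq:modn'}. Since $\kappa$ adds the unit $h_{i_1}$ to $\sigma_{i_1}$, the class has a unique member $u^\circ$ with $\sigma_{i_1}=0$. By \eqref{eq:rows} its corrected sum is congruent to $j$ modulo $n'$. Rotating row $i_1$ by $b$ steps adds $n'bh_{i_1}$ to $\hat s$, so exactly one $b\in\mathbb Z_p$ gives $\hat s=j$ in $\mathbb Z_n$. Send the class to the resulting tuple $u$. Then $u^*=u^\circ$, because only one rotation of row $i_1$ has $\sigma_{i_1}=0$. Conversely, if we start from $u$ with $\hat s=j$, then $u^*$ is the member of its class with $\sigma_{i_1}=0$, and $u$ is the one rotation of its row $i_1$ with $\hat s=j$.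
\end{proof}

A constant tuple is a word $w=u^p$ with $|u|=k'=k/p$; it occurs only if $p\mid k$. No row can be rotated, so the condition modulo $n$ is kept. Summing $i+n'b$ over the ones $i$ of $u$ and over $0\le b<p$ gives $s(u^p)=ps(u)+\binom p2n'k'$, where $ps(u)\in\mathbb Z_n$ is well defined for $s(u)\in\mathbb Z_{n'}$. To handle the correction term, let $k_0+\dots+k_{p-1}=k$ and count pairs among $k$ objects divided into groups of sizes $k_i$:
\begin{equation}\label{eq:e2}
\tbinom k2=\sum_i\tbinom{k_i}2+e_2(\vec k),\qquad e_2(\vec k)=\sum_{i<i'}k_ik_{i'} .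
\end{equation}
With all $k_i=k'$ this reads $\binom{pk'}2=p\binom{k'}2+\binom p2k'^2$. Hence
\begin{equation}\label{eq:power}
\hat s(u^p)=p\,\hat s(u)+\tbinom p2k'(n'+k')\qquad\text{in }\mathbb Z_n .
\end{equation}

Now we apply the recursion to the blocks. Let $A_j'$ be the set of $\kappa$-classes of nonconstant tuples $y=(y_0,\dots,y_{p-1})$ of words of length $n'$, with weights $k_0,\dots,k_{p-1}$ of sum $k$, such that
\begin{equation}\label{eq:A'}
\sum_i\operatorname{ph}'(y_i)+e_2(\vec k)\equiv j\pmod{n'}.
\end{equation}
Let $A_j''$ be the set of constant tuples $(y,\dots,y)$ with $y\in W(n',k')$, $k'=k/p$, such that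
\begin{equation}\label{eq:A''}
p\operatorname{ph}'(y)+\tbinom p2k'(n'+k')\equiv j\pmod n,
\end{equation}
with $A_j''=\emptyset$ if $p\nmid k$. Put $A_j=A_j'\sqcup A_j''$.

\begin{proposition}\label{prop:XA}
Replace the tuple $u$ of blocks of $w$ by the $\kappa$-class of $u^*$ if $u$ is nonconstant, and then apply $\Phi'$ to every block. This is a bijection $X_j(n,k)\to A_j$.
\end{proposition}

\begin{proof}
By \eqref{eq:e2}, condition \eqref{eq:modn'} reads $\sum_b\hat s(u_b)+e_2(\vec k)\equiv j\pmod{n'}$, where $k_b=|u_b|$. Applying the bijection $\Phi'$ to every entry commutes with $\kappa$, preserves the weights, preserves constancy and nonconstancy, and turns $\hat s$ into $\operatorname{ph}'$. So it carries the target of Lemma~\ref{lem:row} onto $A_j'$, and by \eqref{eq:power} it carries the constant tuples in $X_j(n,k)$ onto $A_j''$.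
\end{proof}

\section{The rotation: strands}\label{sec:strands}

It remains to match $A_j$ with $N_j(n,k)$. Blocks behave badly under $c$, which moves one letter from each block to the next. The \emph{strands} of $w\in W(n,k)$ are the words $w_0,\dots,w_{p-1}$ of length $n'$ given by $w_i(a)=w(pa+i)$ for $a\in\mathbb Z_{n'}$. Every $p$-tuple of words of length $n'$ is the tuple of strands of exactly one word. For $i\ge1$ we have $(cw)_i(a)=w(pa+i-1)=w_{i-1}(a)$, and $(cw)_0(a)=w(p(a-1)+p-1)=w_{p-1}(a-1)$. Thus
\begin{equation}\label{eq:strands}
c(w_0,\dots,w_{p-1})=(c'w_{p-1},w_0,\dots,w_{p-2}),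
\end{equation}
and $c^p$ acts as $c'$ on every strand.

The \emph{type} of a tuple $(y_0,\dots,y_{p-1})$ of words of length $n'$ is the $\kappa$-class of the tuple of necklaces $([y_0],\dots,[y_{p-1}])$. Elements of $A_j$ have a well-defined type. By \eqref{eq:strands}, $c$ acts on the tuple of necklaces of the strands as $\kappa$, so a necklace of length $n$ has a well-defined type too. We match the elements of $A_j$ and of $N_j(n,k)$ type by type; the elements of a given type form a \emph{fiber}.

Order necklaces by their base points and tuples of necklaces lexicographically, and represent a type by its least member $\vec\nu=(\nu_0,\dots,\nu_{p-1})$. Let $d_i$ be the number of words in $\nu_i$, $m_i=n'/d_i$ its repetition number, $k_i$ its weight, and $o_i$ its base point; recall that $m_i\mid k_i$. We give the tuple $(c'^{x_0}o_0,\dots,c'^{x_{p-1}}o_{p-1})$ the coordinates $x\in\prod_i\mathbb Z_{d_i}$. Its $i$-th entry has phase $m_ix_i$. This is the reason for replacing $\hat s$ by the phase: conditions \eqref{eq:A'} and \eqref{eq:A''} are linear in $x$.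

\section{Nonconstant types}\label{sec:nonconstant}

Let $\vec\nu$ be nonconstant, so that its $p$ rotations are distinct. Put $m=\gcd(m_0,\dots,m_{p-1})$. We use the identity $\gcd(n'/a,n'/b)=n'/\operatorname{lcm}(a,b)$ for divisors $a,b$ of $n'$.

\emph{The fiber of $A_j$.} It lies in $A_j'$, every tuple of words of this type is nonconstant, and each $\kappa$-class has exactly one member whose tuple of necklaces is $\vec\nu$ itself. By \eqref{eq:A'} the fiber is
\[
K_\ell=\Big\{x\in\prod_i\mathbb Z_{d_i}:\ \sum_im_ix_i=\ell\text{ in }\mathbb Z_{n'}\Big\},\qquad \ell=j-e_2(\vec k)\bmod n' .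
\]

\emph{The fiber of $N_j(n,k)$.} If $w$ has tuple of necklaces $\vec\nu$, then $c^aw$ has $\kappa^a\vec\nu$, which equals $\vec\nu$ only if $p\mid a$. So the words of $[w]$ with tuple $\vec\nu$ form one orbit of $c^p$, which acts on coordinates by $x\mapsto x+\mathbf 1$. The necklaces of this type are therefore the orbits of $\prod_i\mathbb Z_{d_i}$ under translation by $\mathbf 1$. The power $c^a$ fixes $w$ if and only if $a=pb$ with $d_i\mid b$ for all $i$, where $b\in\mathbb Z_{n'}$. Hence all these necklaces have repetition number $n'/\operatorname{lcm}(d_0,\dots,d_{p-1})=m$. The fiber of $N_j(n,k)$ consists of all orbits if $m\mid j$ and is empty otherwise.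

Since $m\mid m_i\mid k_i$, we have $m\mid e_2(\vec k)$, and so $m\mid j$ if and only if $m\mid\ell$. The lemma below now matches the two fibers. Sending $x\in K_\ell$ to its own orbit would not do: for $p=2$, $n'=d_0=d_1=2$, the set $K_0=\{(0,0),(1,1)\}$ is one of the two orbits and misses the other. Instead we give both sets the same system of digits.

\begin{lemma}\label{lem:digits}
Let $d_0,\dots,d_{p-1}$ divide $n'$, let $m_i=n'/d_i$ and $m=\gcd(m_0,\dots,m_{p-1})$, and put $L_i=\operatorname{lcm}(d_0,\dots,d_i)$, $G_0=1$, and $G_i=\gcd(L_{i-1},d_i)$ for $i\ge1$. Let $\ell\in\mathbb Z_{n'}$. If $m\nmid\ell$, then $K_\ell=\emptyset$. If $m\mid\ell$, then the map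
\[
x\longmapsto\text{the orbit of }(a_0,\dots,a_{p-1}),\qquad a_i=\lfloor G_ix_i/d_i\rfloor,
\]
is a bijection from $K_\ell$ to the set of orbits of $\prod_i\mathbb Z_{d_i}$ under translation by $\mathbf 1$.
\end{lemma}

\begin{proof}
The first claim holds because $m$ divides $n'$ and every $m_i$. Call $a\in\prod_i\mathbb Z_{d_i}$ \emph{reduced} if $0\le a_i<G_i$ for all $i$.

\emph{Every orbit contains exactly one reduced vector.} Translate so that coordinate $0$ is $0$. Suppose coordinates $0,\dots,i-1$ are reduced. Adding multiples of $L_{i-1}\mathbf 1$ leaves them unchanged and changes coordinate $i$ by the elements of the subgroup of $\mathbb Z_{d_i}$ generated by $L_{i-1}$, that is, by arbitrary multiples of $G_i$. So coordinate $i$ can be brought into $[0,G_i)$. For uniqueness let $a$ and $a'=a+b\mathbf 1$ be reduced, with $b\in\mathbb Z$. From $a_0=a_0'=0$ we get $L_0\mid b$. If $L_{i-1}\mid b$, then $G_i\mid b$, so $a_i\equiv a_i'\pmod{G_i}$, so $a_i=a_i'$, so $d_i\mid b$, and therefore $L_i\mid b$. By induction $a=a'$.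

\emph{The map $x\mapsto a$ is a bijection from $K_\ell$ to the reduced vectors.} Let $M_i=\gcd(m_0,\dots,m_i)=n'/L_i$. We determine $x_{p-1},x_{p-2},\dots,x_0$ in this order. Let $\ell^{(i)}=\ell-\sum_{h>i}m_hx_h$. For $x\in K_\ell$ we have $\ell^{(i)}=\sum_{h\le i}m_hx_h$, so $M_i\mid\ell^{(i)}$ is necessary for every $i$; it holds for $i=p-1$ by hypothesis. Let $i\ge1$ and suppose $M_i\mid\ell^{(i)}$. The condition $M_{i-1}\mid\ell^{(i-1)}$ reads $m_ix_i\equiv\ell^{(i)}\pmod{M_{i-1}}$. As $\gcd(m_i,M_{i-1})=M_i$, by (F1) its solutions form one class modulo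
\[
M_{i-1}/M_i=L_i/L_{i-1}=d_i/G_i .
\]
By (F2) with $q=d_i/G_i$, the digit $a_i=\lfloor x_i/q\rfloor$ can be prescribed freely in $[0,G_i)$ and determines $x_i$. Finally $m_0x_0=\ell^{(0)}$ in $\mathbb Z_{n'}$, with $m_0\mid\ell^{(0)}$, has exactly one solution $x_0\in\mathbb Z_{d_0}$, and $a_0=0$. So each reduced $a$ comes from exactly one $x\in K_\ell$.
\end{proof}

For $p=2$ and $d_0=d_1=n'$ we have $G_1=n'$, and the map sends $(x_0,x_1)$ with $x_0+x_1=\ell$ to the orbit of $(0,x_1)$.

\section{Constant types}\label{sec:constant}

Let $\nu_0=\dots=\nu_{p-1}=\nu$, with $d$ words, repetition number $m=n'/d$ and weight $k'=k/p=mg$. Coordinates are now vectors $x\in\mathbb Z_d^p$, and the shift $\kappa$ can no longer be removed by a choice of representative.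

\subsection*{The necklaces}
By \eqref{eq:strands}, $c$ acts by the twisted shift $x\mapsto(x_{p-1}+1,x_0,\dots,x_{p-2})$, whose $p$-th power adds $\mathbf 1$. Differences of consecutive coordinates are blind to $\mathbf 1$, and with the twist built in they turn $c$ into $\kappa$. Put
\[
e_0=x_0-x_{p-1}-1,\qquad e_i=x_i-x_{i-1}\quad(1\le i<p).
\]
Then $\sum_ie_i=-1$. Conversely, if $\sum_ie_i=-1$, the vectors $x$ with $e(x)=e$ are given by $x_i=x_0+e_1+\dots+e_i$ with $x_0$ arbitrary; there are $d$ of them, and they differ by multiples of $\mathbf 1$. Moreover $e(cx)=\kappa e(x)$, since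
\[
e(cx)_0=(x_{p-1}+1)-x_{p-2}-1=e_{p-1},\qquad e(cx)_1=x_0-(x_{p-1}+1)=e_0,
\]
and $e(cx)_i=x_{i-1}-x_{i-2}=e_{i-1}$ for $i\ge2$. Hence the $c$-orbit of $x$ is the full preimage of the $\kappa$-class of $e(x)$, and the necklaces of this type are in bijection with
\[
E=\Big\{\kappa\text{-classes of }e\in\mathbb Z_d^p\text{ with }\sum_ie_i=-1\Big\}.
\]
The orbit has $dp$ elements if $e$ is nonconstant and $d$ elements if $e$ is constant. Since $n=pmd$, the repetition number is $m$ in the first case and $pm$ in the second.

\subsection*{The fiber of $A_j$}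
If $m\nmid j$, the fiber of $N_j(n,k)$ is empty. So is the fiber of $A_j$, because $m$ divides $n'$, $k'$ and all phases of words in $\nu$, hence the left sides of \eqref{eq:A'} and \eqref{eq:A''}. Let $j=mj'$ with $j'\in\mathbb Z_{pd}$, and put
\[
J=j'-\tbinom p2mg^2\in\mathbb Z_{pd}.
\]
Here $e_2(\vec k)=\binom p2k'^2=\binom p2m^2g^2$, so \eqref{eq:A'} divided by $m$ reads $\sum_ix_i\equiv J\pmod d$. The part of the fiber in $A_j'$ is therefore
\[
B_J=\Big\{\kappa\text{-classes of nonconstant }x\in\mathbb Z_d^p\text{ with }\sum_ix_i\equiv J\ (\mathrm{mod}\ d)\Big\}.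
\]
Since $k'(n'+k')=m^2g(d+g)$, condition \eqref{eq:A''} divided by $m$ reads
\begin{equation}\label{eq:C}
px\equiv R\pmod{pd},\qquad R=j'-\tbinom p2mg(g+d)=J-\tbinom p2k'd .
\end{equation}
By (F1), the part of the fiber in $A_j''$ is a single point if $p\mid R$ and is empty otherwise.

\subsection*{Comparing $B_J$ with $E$}
An affine map $x\mapsto\alpha x+\tau\mathbf 1$ with $\alpha$ a unit commutes with $\kappa$, preserves constancy, and changes the coordinate sum from $J$ to $\alpha J+p\tau$. It can reach the sum $-1$ unless $p$ divides both $d$ and $J$. In that last case the sets differ in shape: of the $d^{p-1}$ vectors with sum $J$ exactly $p$ are constant, while no vector with sum $-1$ is. The count $(d^{p-1}-p)/p+1=d^{p-1}/p$, which is not used below, suggests that $E$ has room for exactly one extra point.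

\begin{lemma}\label{lem:classes}
Let $p$ be prime, $d\ge1$ and $J\in\mathbb Z_{pd}$.
\begin{enumerate}
\item[(i)] If $p\nmid d$, then $E$ contains exactly one constant class, and there is an explicit bijection from $B_J$ to the nonconstant classes of $E$.
\item[(ii)] If $p\mid d$, then $E$ contains no constant class. If moreover $p\nmid J$, there is an explicit bijection $B_J\to E$.
\item[(iii)] If $p\mid d$ and $p\mid J$, there is an explicit bijection $B_J\sqcup\{*\}\to E$.
\end{enumerate}
\end{lemma}

\begin{proof}
A constant vector $e_0\mathbf 1$ has sum $-1$ if and only if $pe_0=-1$ in $\mathbb Z_d$. This has one solution if $p\nmid d$ and none if $p\mid d$.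

(i) Use $x\mapsto x+\tau\mathbf 1$, where $\tau\in\mathbb Z_d$ is the solution of $p\tau\equiv-1-J\pmod d$.

(ii) No constant $x$ has sum $J$, since $px_0\equiv J\pmod d$ would give $p\mid J$. Write $d=p^\beta d_1$ with $p\nmid d_1$. By the Chinese remainder theorem there are unique $\alpha,\tau\in\mathbb Z_d$ with
\[
\alpha\equiv-J^{-1},\ \ \tau\equiv0\pmod{p^\beta},\qquad \alpha\equiv1,\ \ p\tau\equiv-1-J\pmod{d_1}.
\]
Then $\alpha$ is a unit and $\alpha J+p\tau\equiv-1$ modulo both $p^\beta$ and $d_1$. So $x\mapsto\alpha x+\tau\mathbf 1$ is a $\kappa$-equivariant bijection from the vectors with sum $J$ to the vectors with sum $-1$.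

(iii) Write $J=pJ_1$ with $J_1\in\mathbb Z_d$, which is well defined because $J\in\mathbb Z_{pd}$. The map $x\mapsto x-J_1\mathbf 1$ identifies $B_J$ with $B_0$. We map both $E$ and $B_0\sqcup\{*\}$ bijectively to one set $Y$ of vectors. The tool is the analogue of the row statistic $\sigma_i$: for $y\in\mathbb Z_d^p$ let $\lambda(y)=\sum_{i=0}^{p-1}iy_i\in\mathbb Z_p$, which is well defined as $p\mid d$. Since $\kappa$ moves $y_i$ to index $i+1$ modulo $p$,
\begin{equation}\label{eq:lambda}
\lambda(\kappa y)=\lambda(y)+\sum_iy_i\qquad\text{in }\mathbb Z_p .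
\end{equation}
Let $Y=\{y\in\mathbb Z_d^p:\sum_iy_i=0,\ \lambda(y)=0\}$. By \eqref{eq:lambda}, $Y$ is invariant under $\kappa$.

\emph{From $E$ to $Y$.} If $\sum_ie_i=-1$, then $\lambda(\kappa e)=\lambda(e)-1$, so each class in $E$ has a unique member $e$ with $\lambda(e)=0$. Send the class to $y=e+(1,0,\dots,0)$. Index $0$ has weight $0$ in $\lambda$, so adding $(1,0,\dots,0)$ is a bijection from the vectors with sum $-1$ and $\lambda=0$ to $Y$.

\emph{From $B_0\sqcup\{*\}$ to $Y$.} On vectors with sum $0$ the statistic $\lambda$ is $\kappa$-invariant and selects no representative. We use differences instead. Let $\Delta x=x-\kappa x$, that is, $(\Delta x)_i=x_i-x_{i-1}$ with indices modulo $p$. If $\sum_ix_i=0$, then $\Delta x$ has sum $0$ and $\lambda(\Delta x)=\lambda(x)-\lambda(\kappa x)=0$, so $\Delta x\in Y$. For $y\in Y$ let $F_y$ be the set of $x$ with $\Delta x=y$ and $\sum_ix_i=0$. As $\sum_iy_i=0$, the solutions of $\Delta x=y$ are $x_i=x_0+y_1+\dots+y_i$ with $x_0$ arbitrary, and $\sum_ix_i=0$ reads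
\[
px_0=-\sum_{i=1}^{p-1}(p-i)y_i\qquad\text{in }\mathbb Z_d .
\]
The right side is congruent to $\lambda(y)=0$ modulo $p$. By (F1) the solutions $x_0$ form one class modulo $d/p$. So $F_y$ has $p$ elements, which differ by multiples of $(d/p)\mathbf 1$, and by (F2) the map $x\mapsto\lfloor px_0/d\rfloor$ is a bijection $F_y\to\{0,\dots,p-1\}$. Also $\Delta\kappa=\kappa\Delta$, and $x$ is constant if and only if $\Delta x=0$. We treat the $\kappa$-orbits on $Y$ one at a time.
\begin{itemize}
\item $y=0$. The set $F_0$ consists of constant vectors, which are not in $B_0$. Send $*$ to $0$.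
\item $y=\eta\mathbf 1\in Y$ with $\eta\ne0$. Then $p\eta=\sum_iy_i=0$, so $\eta$ is a nonzero element of the group $(d/p)\mathbb Z_d$ of prime order $p$ and generates it. For $x\in F_y$ we have $\kappa x=x-\eta\mathbf 1$, so $F_y$ is exactly one $\kappa$-class. Send this class to $y$.
\item The orbit of a nonconstant vector, with lexicographically least member $y^*$. A class whose differences lie in this orbit has exactly one member $x^*$ with $\Delta x^*=y^*$, because $\Delta\kappa^tx=\kappa^t\Delta x$ runs once through the orbit. So these classes correspond to the elements of $F_{y^*}$. Send the class of $x^*$ to $\kappa^ay^*$ with $a=\lfloor px_0^*/d\rfloor$. As $a$ takes each value in $\{0,\dots,p-1\}$ once, this is a bijection onto the orbit.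
\end{itemize}
Together these give a bijection $B_0\sqcup\{*\}\to Y$. Compose it with the inverse of $E\to Y$.
\end{proof}

\begin{example}
Let $p=2$, $d=8$, $J=0$. Then $\lambda(y)=y_1\bmod2$ and $Y=\{(0,0),(4,4),(2,6),(6,2)\}$. The set $B_0$ consists of the classes of $(2,6)$, $(1,7)$, $(5,3)$, and $\Delta(2,6)=(4,4)$, $\Delta(1,7)=\Delta(5,3)=(2,6)=y^*$. The windows are $[0,4)$ and $[4,8)$, so $a=0$ for $(1,7)$ and $a=1$ for $(5,3)$. Thus $*$ and the three classes go to $(0,0),(4,4),(2,6),(6,2)$ in $Y$, and then to the classes of $(7,0),(3,4),(1,6),(5,2)$ in $E$.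
\end{example}

\subsection*{The matching}
Recall that $j=mj'$, and let $R$ be as in \eqref{eq:C}.

\emph{The case $p\mid d$.} All necklaces of this type have repetition number $m$, which divides $j$, so the fiber of $N_j(n,k)$ is all of $E$. Since $R\equiv J\pmod p$, the fiber of $A_j$ is $B_J$ if $p\nmid J$, and it is $B_J$ together with one point of $A_j''$ if $p\mid J$. Use Lemma~\ref{lem:classes}(ii) or (iii), with that point as $*$.

\emph{The case $p\nmid d$.} The fiber of $N_j(n,k)$ consists of the nonconstant classes of $E$, together with the constant class if and only if $pm\mid j$, that is, $p\mid j'$. Match $B_J$ with the nonconstant classes by Lemma~\ref{lem:classes}(i). The fiber of $A_j$ has a further point if and only if $p\mid R$, so we need $R\equiv j'\pmod p$, that is, $p\mid\binom p2mg(g+d)$. For odd $p$ this holds because $p\mid\binom p2$. For $p=2$ the number $d$ is odd, so $g(g+d)$ is even. When the further point exists, match it with the constant class.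

\begin{remark}\label{rem:correction}
The last step is where the correction $\binom k2$ is needed. With $s$ in place of $\hat s$ the same computation gives $R=j'-\binom p2mgd$, and for $p=2$ the subtracted term is odd when $d$ and $k'=mg$ are odd. The smallest instance is the word $11$, which has $s=1$ in $\mathbb Z_2$, while its necklace lies only in $N_0(2,2)$.
\end{remark}

For $n=4$, $k=2$, $\nu=[01]$ we have $d=2$, $m=g=1$, $J=j-1$, and $E$ is the single class of $(1,0)$, which is the necklace $[0011]$. For $j=0$ the pair $(10,01)$ has $x=(1,0)$ and $J=-1$, and Lemma~\ref{lem:classes}(ii) with $\alpha=1$, $\tau=0$ gives $e=(1,0)$. For odd $j$ the set $B_J$ is empty, and the periodic word in $X_j$ is the point $*$ of part (iii). This agrees with Section~\ref{sec:four}.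

\section{End of the proof of Theorem~\ref{thm:main}}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The case $n=1$ is immediate, since $X_0(1,k)$ is a single word and $N_0(1,k)$ is its necklace. For $n>1$, Sections~\ref{sec:nonconstant} and~\ref{sec:constant} give, for every type, a bijection between the fibers of $A_j$ and of $N_j(n,k)$, hence a bijection $A_j\to N_j(n,k)$. Let $\varphi_j$ be its composition with the bijection $X_j(n,k)\to A_j$ of Proposition~\ref{prop:XA}. The map $\Phi$ sends $X_j(n,k)$ bijectively onto the words of phase $j$ in $W(n,k)$, for each $j$. So it is a bijection of $W(n,k)$ with $\operatorname{ph}\circ\,\Phi=\hat s$, and these maps for $0\le k\le n$ are what the recursion needs in length $n$.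
\end{proof}

No listing of the sets and no counting enters the construction, and each step comes with its inverse. One level of the recursion rotates one row, makes $p$ recursive calls in length $n/p$, computes least rotations, and does arithmetic modulo divisors of $n$. The words treated at any given depth have total length at most $n$ and the depth is at most $\log_2n$, so $\varphi_j$ and $\varphi_j^{-1}$ are computable in time polynomial in $n$.

\begin{remark}\label{rem:prime}
If $n=p$ is prime, then $\varphi_j(w)=[w]$. Indeed, blocks and strands are single letters, the array is the single row $w$, and all $d_i$ equal $1$. For nonconstant $w$ the tuple $\vec\nu$ is a rotation of $w$, and it is read back as the word with letter $\nu_i$ in position $i$ for $0\le i<p$, again a rotation of $w$. A constant word is alone in $W(n,k)$.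
\end{remark}

\section{From the corrected sum to the sum}\label{sec:sum}

By \eqref{eq:shift}, $A\mapsto c^aA$ is a bijection of $W(n,k)$ with $\hat s(c^aA)=s(A)+ak+\binom k2$, and
\begin{equation}\label{eq:absorb}
ak+\tbinom k2=\tfrac k2\,(2a+k-1).
\end{equation}
We look for an $a$ that makes this $0$ in $\mathbb Z_n$. For odd $k$ the second factor can be made $0$. For even $k$ it is odd, so the product can be divisible by $n$ only if $\nu_2(n)\le\nu_2(k/2)$, which is condition (c). In the remaining case a shift by $k/2$ is left over, and we compare $N_{r-k/2}(n,k)$ with $N_r(n,k)$ as sets. Let $k>0$ be even and let $m$ be the repetition number of a necklace in $N(n,k)$, with odd part $m_1$. For any integer $t$, we have $m\mid t$ if and only if $m_1\mid t$ and $\nu_2(m)\le\nu_2(t)$. Since $m\mid k$, we have $m_1\mid\frac k2$, and therefore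
\begin{equation}\label{eq:odd}
m_1\mid r\iff m_1\mid r-\tfrac k2 .
\end{equation}
So the two sets can differ only through the $2$-adic valuations of $r$ and $r-\frac k2$.

\begin{proof}[Proof of Theorem~\ref{thm:problem}]
Evaluate \eqref{eq:absorb} for the three choices of $a$. If $k$ is odd and $a=-\frac{k-1}2$, it is $0$. If $k$ is even, $\nu_2(n)<\nu_2(k)$ and $a=-\frac k2+\frac{n_1+1}2$, it is $\frac k2n_1$, which is divisible by $n$ because $2^{\nu_2(n)}\mid\frac k2$. If $k$ is even and $a=-\frac k2$, it is $-\frac k2$. In each case $c^a$ maps $\bar S_r(n,k)$ bijectively onto $X_j(n,k)$, and Theorem~\ref{thm:main} shows that $\Theta_r$ is a bijection onto $N_j(n,k)$.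

Under (b) or (c) we are in the first or second case, and $j=r$. Under (a), either $k$ is odd or $0=\nu_2(n)<\nu_2(k)$, so again $j=r$. It remains to treat (d) and (e) in the third case, where $k>0$ is even and $j=r-\frac k2$.

(d) Here $r\ne0$, since $r=0$ would force $\nu_2(k)=\infty$. From $\nu_2(\frac k2)\ge\nu_2(r)+1$ we get $\nu_2(r-\frac k2)=\nu_2(r)$. With \eqref{eq:odd} this gives $m\mid r\iff m\mid r-\frac k2$ for every necklace in $N(n,k)$, so $N_j(n,k)=N_r(n,k)$.

(e) The only necklace is $[1^n]$, with $m=n$ and $m_1=n_1$. Since $n_1\nmid r$, by \eqref{eq:odd} also $n_1\nmid r-\frac n2$. So $N_j(n,n)=N_r(n,n)=\emptyset$.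
\end{proof}

\begin{example}
We compute $\Theta_1$ for $n=6$, $k=3$, where $a=-1$, $j=1$, $p=2$, $n'=3$. By Remark~\ref{rem:prime}, $\Phi'(u)$ is the rotation of $u$ of phase $\hat s(u)$. The words $001,100,010$ have phases $0,1,2$ and corrected sums $0,1,2$; the words $011,101,110$ have phases $0,1,2$ and corrected sums $0,2,1$. So $\Phi'$ exchanges $101$ and $110$ and fixes the other words. In each line below the type is $\vec\nu=([001],[011])$, so the two entries of $\Phi'(u^*)$ are exchanged before $x$ is read off; $\ell=1-2=2$ in $\mathbb Z_3$; and Lemma~\ref{lem:digits} replaces $(x_0,x_1)$ by $(0,x_1)$. Letter $a$ of strand $i$ is placed in position $2a+i$ modulo $6$. Only in the second line is a row rotated, namely row $2$.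
\[
\begin{array}{c|c|c|c|c|c|c}
A&c^{-1}A&u^*&\Phi'(u^*)&x&\text{strands}&\Theta_1(A)\\ \hline
\{1,2,4\}&101\,001&(101,001)&(110,001)&(0,2)&(001,110)&[001011]\\
\{2,5,6\}&100\,110&(110,100)&(101,100)&(1,1)&(001,101)&[001101]\\
\{3,4,6\}&011\,010&(011,010)&(011,010)&(2,0)&(001,011)&[000111]
\end{array}
\]
The three subsets, which lie in one necklace, are sent to the three primitive necklaces.
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:converse}]
The failure of (a), (b), (c) means that $n$ and $k>0$ are even and $1\le v\le\nu_2(n)$. The failure of (d) means $\nu_2(r)\ge v-1$, and the failure of (e) means that $n_1\mid r$ if $k=n$. We are in the third case of Theorem~\ref{thm:problem}, so $|\bar S_r(n,k)|=|N_{r-k/2}(n,k)|$. Every repetition number $m$ divides $k$, so $\nu_2(m)\le v$; and $\nu_2(\frac k2)=v-1$.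

If $\nu_2(r)=v-1$, then $r$ and $\frac k2$ are odd multiples of $2^{v-1}$, so $2^v\mid r-\frac k2$. By \eqref{eq:odd}, $m\mid r-\frac k2$ if and only if $m_1\mid r$, while $m\mid r$ if and only if $m_1\mid r$ and $\nu_2(m)\le v-1$. Hence $N_{r-k/2}(n,k)=N_r(n,k)\sqcup D$.

If $\nu_2(r)\ge v$, then $\nu_2(r-\frac k2)=v-1$. Now $m\mid r$ if and only if $m_1\mid r$, while $m\mid r-\frac k2$ if and only if $m_1\mid r$ and $\nu_2(m)\le v-1$. Hence $N_r(n,k)=N_{r-k/2}(n,k)\sqcup D$.

It remains to show $D\ne\emptyset$. Let $k<n$. Since $2^v$ divides $k$ and $n$, we can form the word $u=1^{k/2^v}0^{(n-k)/2^v}$. It contains both letters, and read cyclically it has exactly one $0$ followed by a $1$, so no nontrivial rotation fixes it and it is primitive. The necklace of $u^{2^v}$ has $m=2^v$, with odd part $1$, and lies in $D$. If $k=n$, the necklace $[1^n]$ has $m=n$, $\nu_2(m)=v$ and odd part $n_1\mid r$, so it lies in $D$.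
\end{proof}

The proof shows more than the count: when none of (a)--(e) holds, $\Theta_r$ is an explicit bijection from $\bar S_r(n,k)$ onto $N_r(n,k)\sqcup D$ if $\nu_2(r)=v-1$, and onto $N_r(n,k)\setminus D$ if $\nu_2(r)\ge v$.

\section{The Gaussian binomial coefficient}\label{sec:q}

Let $\binom nk_q=\prod_{i=1}^k\frac{1-q^{n-k+i}}{1-q^i}$. It is a standard fact that $\binom nk_q=\sum_Aq^{\Sigma(A)-\binom{k+1}2}$, where $A$ runs over the $k$-element subsets of $[n]$ and $\Sigma(A)$ is the sum of the elements of $A$ as an integer. Modulo $q^n-1$ exponents may be read in $\mathbb Z_n$. By \eqref{eq:shift},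
\[
\hat s(c^{-k}A)=s(A)-k^2+\tbinom k2=s(A)-\tbinom{k+1}2,
\]
so $A\mapsto\Phi(c^{-k}A)$ is a bijection of $W(n,k)$ that carries the exponent above to the phase. The phases of the words in a necklace $\nu$ with repetition number $m(\nu)$ are $0,m(\nu),2m(\nu),\dots,n-m(\nu)$. Theorem~\ref{thm:main} therefore gives a bijective proof of the congruence
\[
\binom nk_q\equiv\sum_{\nu\in N(n,k)}\frac{q^n-1}{q^{m(\nu)}-1}\pmod{q^n-1}.
\]
This is the cyclic sieving phenomenon for $k$-subsets under rotation \cite{RSW}, which we mention for context; it is not used in the proofs.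

\begin{thebibliography}{9}

\bibitem{DBE}
Robert Dougherty-Bliss and Sergi Elizalde, \emph{Necklaces, subset sums, and cyclic permutations}, arXiv:2603.15830 (2026).

\bibitem{RSW}
Reiner, Stanton and White, \emph{The cyclic sieving phenomenon}, J. Combin. Theory Ser. A 108 (2004).

\end{thebibliography}
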